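\title{Finite quasimodels and decidability for the intuitionistic temporal logic of dynamical systems}

\begin{abstract}
Formulas of intuitionistic temporal logic can be interpreted as open subsets of a topological space equipped with a continuous self-map, with ``henceforth'' read as the interior of the set of points whose whole orbit satisfies the formula. We prove that the set $\mathsf{ITL}^{\mathsf c}$ of formulas valid on all such systems is decidable. Finite dynamical systems do not suffice to refute the non-valid formulas, so we use finite quasimodels, in which the map is replaced by a relation, and show that a formula is not valid exactly when some finite quasimodel falsifies it. The finite quasimodel is extracted from a countermodel by means of Kruskal's tree theorem. Since $\mathsf{ITL}^{\mathsf c}$ is known to be computably enumerable, decidability follows.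
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{dynamical system} is a triple $(X,\mathcal T,f)$, where $(X,\mathcal T)$ is a topological space and $f\colon X\to X$ is continuous. We write $Y^\circ$ and $\operatorname{cl}Y$ for the interior and the closure of $Y\subseteq X$. The language $\mathcal L^I$ is built from countably many atoms $p$ and the constant $\bot$ by the binary connectives $\wedge,\vee,\Rightarrow$ and the unary modalities ${\circ}$ (next), $\Diamond$ (eventually), $\Box$ (henceforth), $\forall$ and $\exists$ (the universal modalities). An \emph{intuitionistic valuation} assigns an arbitrary open set $[\![p]\!]$ to each atom and extends to all formulas by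
\begin{align*}
[\![\bot]\!]&=\varnothing, & [\![{\circ}\varphi]\!]&=f^{-1}[\![\varphi]\!],\\
[\![\varphi\wedge\psi]\!]&=[\![\varphi]\!]\cap[\![\psi]\!], & [\![\Diamond\varphi]\!]&=\textstyle\bigcup_{n<\omega}f^{-n}[\![\varphi]\!],\\
[\![\varphi\vee\psi]\!]&=[\![\varphi]\!]\cup[\![\psi]\!], & [\![\Box\varphi]\!]&=\textstyle\big(\bigcap_{n<\omega}f^{-n}[\![\varphi]\!]\big)^\circ,\\
[\![\varphi\Rightarrow\psi]\!]&=\big((X\setminus[\![\varphi]\!])\cup[\![\psi]\!]\big)^\circ, &&
\end{align*}
together with $[\![\forall\varphi]\!]=X$ if $[\![\varphi]\!]=X$ and $\varnothing$ otherwise, and $[\![\exists\varphi]\!]=X$ if $[\![\varphi]\!]\ne\varnothing$ and $\varnothing$ otherwise. A formula $\varphi$ is \emph{valid} on a system if $[\![\varphi]\!]=X$ for every valuation, and $\mathsf{ITL}^{\mathsf c}$ is the set of formulas valid on every dynamical system. A system together with a valuation is a \emph{model}; it \emph{falsifies} $\varphi$ if $[\![\varphi]\!]\neq X$.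

Every formula denotes an open set, so a formula that holds at a point holds near it. For ${\circ}$ and $\Diamond$ openness comes from the continuity of $f$. For $\Rightarrow$ and $\Box$ it has to be imposed by taking an interior, and these two connectives therefore look at the neighbors of a point. For implication this reads
\begin{equation}\label{eq:imp}
x\notin[\![\alpha\Rightarrow\beta]\!]\iff x\in\operatorname{cl}\big([\![\alpha]\!]\setminus[\![\beta]\!]\big),
\qquad
[\![\alpha\Rightarrow\beta]\!]=X\iff[\![\alpha]\!]\subseteq[\![\beta]\!],
\end{equation}
and $x\in[\![\Box\chi]\!]$ means that $\chi$ holds along the orbits of all points of some neighborhood of $x$.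

The question, which comes from Fern\'andez-Duque \cite{FD}, is whether $\mathsf{ITL}^{\mathsf c}$ is decidable. Three facts are known, and we quote them without proof.
\begin{enumerate}
\item[(K1)] $\mathsf{ITL}^{\mathsf c}$ is computably enumerable.
\item[(K2)] $\mathsf{ITL}^{\mathsf c}$ is the set of formulas valid on all systems $(\mathbb Q,\mathcal T,f)$, where $\mathcal T$ is the usual topology of the rationals and $f$ is an arbitrary continuous map.
\item[(K3)] The classical dynamic topological logic $\mathsf{DTL}$ is undecidable, and $\mathsf{ITL}^{\mathsf c}$ embeds into it via the G\"odel--Tarski translation.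
\end{enumerate}
Fact (K3) does not settle the question, since a fragment of an undecidable logic may be decidable or not. Fact (K1) reduces the question to enumerating the non-valid formulas: if a set of formulas and its complement can both be listed by a program, then running the two programs in parallel decides membership. The first thing to try is to list the formulas that fail on a finite system. This list is incomplete.

\begin{example}\label{ex:main}
Let $X=\mathbb R$, $f(x)=\max(0,2x)$ and $[\![p]\!]=(-\infty,1)$. The orbit of $x$ stays in $[\![p]\!]$ exactly when $x\le0$, so $[\![\Box p]\!]=(-\infty,0]^\circ=(-\infty,0)$. No value of $f$ is negative, so $[\![{\circ}\Box p]\!]=\varnothing$, and $[\![\Box p\Rightarrow{\circ}\Box p]\!]=[0,\infty)^\circ=(0,\infty)$. Thus $\Box p\Rightarrow{\circ}\Box p$ is not in $\mathsf{ITL}^{\mathsf c}$; the reason is that $f$ is not an open map. On a finite space, on the other hand, every intersection of open sets is open, so $[\![\Box p]\!]=\bigcap_nf^{-n}[\![p]\!]$. This set is mapped into itself by $f$, and $\Box p\Rightarrow{\circ}\Box p$ is valid on every finite dynamical system.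
\end{example}

Example~\ref{ex:main} and (K3) might suggest that the logic is undecidable. What points the other way is that truth only passes from a point to its neighbors and never has to pass back, so a finite description of a model has to match the topology in one direction only. This turns out to be enough.

\begin{theorem}\label{thm:dec}
$\mathsf{ITL}^{\mathsf c}$ is decidable.
\end{theorem}

The finite objects that replace finite systems are the \emph{quasimodels} of Definition~\ref{def:qm}: finite labeled preorders with a transition relation, subject to eight conditions that can be checked mechanically.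

\begin{theorem}\label{thm:fqp}
An $\mathcal L^I$-formula $\varphi$ is not in $\mathsf{ITL}^{\mathsf c}$ if and only if $\varphi$ is falsified in some finite quasimodel.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:dec} from Theorem~\ref{thm:fqp}]
Whether a given finite structure is a quasimodel falsifying a given $\varphi$ is decidable: each condition of Definition~\ref{def:qm} quantifies over finite sets, except (Q6) and (Q7), which are reachability questions in a finite directed graph. Going through all pairs of a formula and a finite structure, we list the complement of $\mathsf{ITL}^{\mathsf c}$ by Theorem~\ref{thm:fqp}. By (K1) we can list $\mathsf{ITL}^{\mathsf c}$ itself. Given $\varphi$, run both enumerations in parallel until $\varphi$ appears.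
\end{proof}

This is the only use of (K1). Section~\ref{sec:paths} proves the ``if'' direction of Theorem~\ref{thm:fqp} by turning a quasimodel into a space of infinite paths with the shift map. Sections \ref{sec:approx}--\ref{sec:assembly} prove the ``only if'' direction; the one external ingredient is Kruskal's tree theorem. Section~\ref{sec:ext} extends decidability to other classes of systems, to global consequence and to the connective ``until'', and gives a lower bound on the complexity.

\section{Labels and quasimodels}\label{sec:qm}

Fix a formula $\varphi$. Let $\Sigma$ be the finite set of its subformulas and let $\Sigma_\Box=\{\chi:\Box\chi\in\Sigma\}$. We first decide what finite information to keep about a point $x$ of a model. The set of subformulas true at $x$ is not enough. In Example~\ref{ex:main} the point $-1$ satisfies $\Box p$ and its image $0$ does not, so the promise that $p$ holds along the whole orbit of $-1$ is no longer visible in the formulas true at $0$. We therefore record separately which $\chi\in\Sigma_\Box$ fail somewhere on the orbit of the point itself. Put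
\[
\tau(x)=\{\psi\in\Sigma:x\in[\![\psi]\!]\},\qquad
F_\chi=\{x:f^n(x)\notin[\![\chi]\!]\text{ for some }n\ge0\},
\]
\[
A(x)=\{\chi\in\Sigma_\Box:x\in F_\chi\}.
\]
A \emph{label} is a pair $(\Phi,A)$ with $\Phi\subseteq\Sigma$ and $A\subseteq\Sigma_\Box$; we call $A$ its \emph{failure set}. The label of the point $x$ is $(\tau(x),A(x))$.

A \emph{type} is a set $\Phi\subseteq\Sigma$ such that $\bot\notin\Phi$; for $\alpha\wedge\beta\in\Sigma$, $\alpha\wedge\beta\in\Phi$ iff $\alpha,\beta\in\Phi$; for $\alpha\vee\beta\in\Sigma$, $\alpha\vee\beta\in\Phi$ iff $\alpha\in\Phi$ or $\beta\in\Phi$; and $\beta\in\Phi$ whenever $\alpha\Rightarrow\beta$ and $\alpha$ are in $\Phi$. For types $\Phi,\Phi'$ and $A,A'\subseteq\Sigma_\Box$ we call $(\Phi,A)\to(\Phi',A')$ a \emph{step} if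
\begin{enumerate}
\item[(S1)] for ${\circ}\psi\in\Sigma$: ${\circ}\psi\in\Phi$ iff $\psi\in\Phi'$;
\item[(S2)] for $\Diamond\psi\in\Sigma$: $\Diamond\psi\in\Phi$ iff $\psi\in\Phi$ or $\Diamond\psi\in\Phi'$;
\item[(S3)] $A=A'\cup(\Sigma_\Box\setminus\Phi)$.
\end{enumerate}
Conditions (S1) and (S2) concern only the types. Conditions (S2) and (S3) say that four kinds of information propagate along a step: if $\Diamond\psi\in\Phi$ and $\psi\notin\Phi$, then $\Diamond\psi\in\Phi'$; if $\Diamond\psi\notin\Phi$, then $\psi\notin\Phi$ and $\Diamond\psi\notin\Phi'$; if $\chi\in A$ and $\chi\in\Phi$, then $\chi\in A'$; if $\chi\notin A$, then $\chi\in\Phi$ and $\chi\notin A'$.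

\begin{lemma}\label{lem:points}
In every model, for every point $x$:
\begin{enumerate}
\item[(a)] $\tau(x)$ is a type, and $\{z:\tau(z)\supseteq\tau(x)\}$ is open;
\item[(b)] for $\chi\in\Sigma_\Box$, $\Box\chi\in\tau(x)$ iff $x\notin\operatorname{cl}F_\chi$; in that case $\chi\notin A(x)$, that is, $f^n(x)\in[\![\chi]\!]$ for all $n\ge0$;
\item[(c)] $(\tau(x),A(x))\to(\tau(f(x)),A(f(x)))$ is a step.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The clauses for $\bot,\wedge,\vee$ restate the semantics, and the clause for $\Rightarrow$ holds because $[\![\alpha\Rightarrow\beta]\!]\cap[\![\alpha]\!]\subseteq[\![\beta]\!]$. The set in question is the finite intersection $\bigcap_{\psi\in\tau(x)}[\![\psi]\!]$. (b) We have $[\![\Box\chi]\!]=(X\setminus F_\chi)^\circ=X\setminus\operatorname{cl}F_\chi$. (c) Condition (S1) is the definition of ${\circ}$. For (S2) and (S3), the orbit of $x$ consists of $x$ and the orbit of $f(x)$.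
\end{proof}

A quasimodel is a finite set of labeled \emph{worlds} with a preorder $\le$ and a relation $S$. One reads $w\le v$ as ``points described by $v$ occur arbitrarily close to a point described by $w$'', and $w\,S\,v$ as ``$f$ sends a point described by $w$ to a point described by $v$''. An \emph{$S$-path} is a finite or infinite sequence $w_0\,S\,w_1\,S\cdots$; a single world is a path of length $0$.

\begin{definition}\label{def:qm}
A \emph{quasimodel} (for $\Sigma$) is a tuple $(W,\le,\ell,A,S)$, where $W$ is a nonempty finite set, $\le$ is a preorder (a reflexive and transitive relation) on $W$, $\ell(w)$ is a type and $A(w)\subseteq\Sigma_\Box$ for each $w\in W$, and $S\subseteq W\times W$, such that: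
\begin{enumerate}
\item[(Q1)] $w\le v$ implies $\ell(w)\subseteq\ell(v)$.
\item[(Q2)] If $\alpha\Rightarrow\beta\in\Sigma\setminus\ell(w)$, there is $v\ge w$ with $\alpha\in\ell(v)$ and $\beta\notin\ell(v)$.
\item[(Q3)] For $\chi\in\Sigma_\Box$: $\Box\chi\in\ell(w)$ iff $\chi\notin A(v)$ for all $v\ge w$.
\item[(Q4)] Every world has an $S$-successor, and if $w\,S\,v$, then $(\ell(w),A(w))\to(\ell(v),A(v))$ is a step.
\item[(Q5)] If $w\,S\,w'$ and $w\le v$, there is $v'\ge w'$ with $v\,S\,v'$.
\item[(Q6)] If $\Diamond\psi\in\ell(w)$, some finite $S$-path leads from $w$ to a world $u$ with $\psi\in\ell(u)$.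
\item[(Q7)] If $\chi\in A(w)$, some finite $S$-path leads from $w$ to a world $u$ with $\chi\notin\ell(u)$.
\item[(Q8)] For $\forall\psi\in\Sigma$ and every $w$: $\forall\psi\in\ell(w)$ iff $\psi\in\ell(v)$ for all $v\in W$. For $\exists\psi\in\Sigma$ and every $w$: $\exists\psi\in\ell(w)$ iff $\psi\in\ell(v)$ for some $v\in W$.
\end{enumerate}
It \emph{falsifies} $\varphi$ if $\varphi\notin\ell(w)$ for some $w\in W$.
\end{definition}

Conditions (Q1), (Q2), (Q3) mirror the openness of truth sets, \eqref{eq:imp} and Lemma~\ref{lem:points}(b). Condition (Q5) mirrors continuity: points near $x$ are sent near $f(x)$. Conditions (Q6) and (Q7) prevent an eventuality from being postponed forever by (S2) or (S3). Nothing relates $A(w)$ to $A(v)$ when $w\le v$, because $X\setminus F_\chi$ need not be open.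

\begin{example}\label{ex:qm}
Take $\varphi=\Box p\Rightarrow{\circ}\Box p$, so $\Sigma=\{p,\Box p,{\circ}\Box p,\varphi\}$ and $\Sigma_\Box=\{p\}$. In the model of Example~\ref{ex:main} we have $F_p=(0,\infty)$, and four labels occur:
\[
\begin{array}{c|cccc}
 &\mathbf a&\mathbf b&\mathbf c&\mathbf d\\ \hline
\text{points}&(-\infty,0)&\{0\}&(0,1)&[1,\infty)\\
\tau&\{p,\Box p\}&\{p\}&\{p,\varphi\}&\{\varphi\}\\
A&\varnothing&\varnothing&\{p\}&\{p\}
\end{array}
\]
Let $W=\{\mathbf a,\mathbf b,\mathbf c,\mathbf d\}$, let $\le$ be the reflexive relation with $\mathbf b\le\mathbf a$ and $\mathbf b\le\mathbf c$, and let $S$ consist of $\mathbf a\to\mathbf b$, $\mathbf b\to\mathbf b$, $\mathbf c\to\mathbf c$, $\mathbf c\to\mathbf d$, $\mathbf d\to\mathbf d$. Condition (Q1) is read off the table. In (Q2) the world $\mathbf a$ is the witness for both $\mathbf a$ and $\mathbf b$. For (Q3), the only world above which no failure set contains $p$ is $\mathbf a$, since $\mathbf c\geq\mathbf b$. The five edges are realized by $f$ at $-1,0,\frac14,\frac34,1$, so they are steps. For (Q5) only the edge $\mathbf b\to\mathbf b$ starts at a non-maximal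 world, and it is matched by $\mathbf a\to\mathbf b$ and $\mathbf c\to\mathbf c$. For (Q7) use $\mathbf c\to\mathbf d$; (Q6) and (Q8) are vacuous. So $W$ is a quasimodel falsifying $\varphi$. The world $\mathbf c$ needs both of its successors, one for (Q5) and one for (Q7). This is the freedom that a finite dynamical system lacks.
\end{example}

\section{The path system of a quasimodel}\label{sec:paths}

Let $(W,\le,\ell,A,S)$ be a quasimodel. To turn $S$ into a function we take infinite paths as points. Let $\widehat W$ be the set of infinite $S$-paths $\vec w=(w_0,w_1,\dots)$ such that whenever $\Diamond\psi\in\ell(w_i)$ there is $j\ge i$ with $\psi\in\ell(w_j)$. The shift $\sigma(w_0,w_1,\dots)=(w_1,w_2,\dots)$ maps $\widehat W$ into itself.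

\begin{lemma}\label{lem:extend}
Every finite $S$-path is an initial segment of an element of $\widehat W$.
\end{lemma}

\begin{proof}
We extend the path in infinitely many stages. Suppose a stage starts with last world $v$. Go through the finitely many formulas $\Diamond\psi\in\ell(v)$ one at a time. If $\psi$ has not occurred in a type since the start of the stage ($v$ included), then $\Diamond\psi$ has propagated by (S2) to the current last world, and (Q6) extends the path to a world containing $\psi$. At the end of the stage append one more edge, using (Q4), so that the resulting path $\vec v$ is infinite. Now let $\Diamond\psi\in\ell(v_i)$, and let $v_{i'}$ with $i'\ge i$ be the start of a stage. Either $\psi\in\ell(v_j)$ for some $i\le j<i'$, or $\Diamond\psi$ propagates to $v_{i'}$ and $\psi$ occurs during that stage.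
\end{proof}

For $\vec w\in\widehat W$ and $n\ge0$ put
\[
U_n(\vec w)=\{\vec v\in\widehat W:v_i\ge w_i\text{ for all }i\le n\}.
\]
Then $\vec w\in U_n(\vec w)$, and if $\vec v\in U_n(\vec w)\cap U_{n'}(\vec w')$, then $U_{\max(n,n')}(\vec v)\subseteq U_n(\vec w)\cap U_{n'}(\vec w')$ by transitivity. So these sets form a basis of a topology, and the sets $U_n(\vec w)$, $n\ge0$, form a neighborhood base at $\vec w$. Since $\sigma$ maps $U_{n+1}(\vec w)$ into $U_n(\sigma\vec w)$, it is continuous. We call $(\widehat W,\sigma)$ the \emph{path system} of the quasimodel. Let $[\![p]\!]=\{\vec w:p\in\ell(w_0)\}$ for atoms $p\in\Sigma$; this set contains $U_0(\vec w)$ with each $\vec w$ by (Q1), so it is open. Let $[\![p]\!]=\varnothing$ for the other atoms.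

A neighborhood constrains only finitely many coordinates, and this is what lets the interior in $[\![\Box\chi]\!]$ do real work. In Example~\ref{ex:qm}, every neighborhood of the path $\mathbf b\mathbf b\mathbf b\cdots$ contains a path $\mathbf c\cdots\mathbf c\,\mathbf d\mathbf d\cdots$, so $\Box p$ fails at $\mathbf b\mathbf b\mathbf b\cdots$, while it holds at the isolated point $\mathbf a\mathbf b\mathbf b\cdots$. Failure sets need not be fulfilled along a path: $\mathbf c\mathbf c\mathbf c\cdots$ belongs to $\widehat W$. They are only used to find nearby paths on which the failure does occur.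

The tool for finding nearby paths is the following consequence of (Q5) and induction on $n$.
\begin{equation}\label{eq:lift}
\begin{gathered}
\text{If $\vec w\in\widehat W$, $v_0\ge w_0$ and $n\ge0$, there is an $S$-path $v_0\,S\cdots S\,v_n$}\\
\text{with $v_i\ge w_i$ for all $i\le n$.}
\end{gathered}
\end{equation}
Every extension of this path to an element of $\widehat W$ lies in $U_n(\vec w)$.

\begin{proposition}\label{prop:sound}
For $\psi\in\Sigma$ and $\vec w\in\widehat W$, we have $\vec w\in[\![\psi]\!]$ iff $\psi\in\ell(w_0)$. Hence a formula falsified in a quasimodel is falsified on its path system and is not in $\mathsf{ITL}^{\mathsf c}$.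
\end{proposition}

\begin{proof}
Induction on $\psi$. Atoms are covered by the definition, and $\bot,\wedge,\vee$ by the definition of a type. For ${\circ}\psi$: $\sigma\vec w\in[\![\psi]\!]$ iff $\psi\in\ell(w_1)$ iff ${\circ}\psi\in\ell(w_0)$, by (S1).

\emph{Implication.} Let $\alpha\Rightarrow\beta\in\ell(w_0)$ and $\vec v\in U_0(\vec w)$. By (Q1), $\alpha\Rightarrow\beta\in\ell(v_0)$, so $\alpha\in\ell(v_0)$ implies $\beta\in\ell(v_0)$. Thus $U_0(\vec w)$ misses $[\![\alpha]\!]\setminus[\![\beta]\!]$, and $\vec w\in[\![\alpha\Rightarrow\beta]\!]$ by \eqref{eq:imp}. Let $\alpha\Rightarrow\beta\notin\ell(w_0)$ and $n\ge0$. Take $v_0\ge w_0$ as in (Q2), apply \eqref{eq:lift} and extend by Lemma~\ref{lem:extend}. This gives a point of $U_n(\vec w)$ in $[\![\alpha]\!]\setminus[\![\beta]\!]$. As $n$ was arbitrary, $\vec w\notin[\![\alpha\Rightarrow\beta]\!]$.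

\emph{Eventually.} If $\Diamond\psi\in\ell(w_0)$, then $\psi\in\ell(w_j)$ for some $j$ by the definition of $\widehat W$, so $\sigma^j\vec w\in[\![\psi]\!]$. If $\Diamond\psi\notin\ell(w_0)$, then by (S2) $\Diamond\psi\notin\ell(w_j)$ and $\psi\notin\ell(w_j)$ for all $j$.

\emph{Henceforth.} Let $K=\bigcap_i\sigma^{-i}[\![\chi]\!]$, the set of $\vec v$ with $\chi\in\ell(v_i)$ for all $i$. Let $\Box\chi\in\ell(w_0)$ and $\vec v\in U_0(\vec w)$. By (Q3), $\chi\notin A(v_0)$, and by (S3) $\chi\notin A(v_i)$ and $\chi\in\ell(v_i)$ for all $i$. So $U_0(\vec w)\subseteq K$ and $\vec w\in K^\circ$. Let $\Box\chi\notin\ell(w_0)$ and $n\ge0$. By (Q3) take $v_0\ge w_0$ with $\chi\in A(v_0)$, and take $v_0\,S\cdots S\,v_n$ as in \eqref{eq:lift}. If $\chi\notin\ell(v_i)$ for some $i\le n$, extend by Lemma~\ref{lem:extend}. Otherwise $\chi\in A(v_n)$ by (S3); extend first by (Q7) to a world $u$ with $\chi\notin\ell(u)$ and then by Lemma~\ref{lem:extend}. In both cases we obtain a point of $U_n(\vec w)\setminus K$, so $\vec w\notin K^\circ$.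

\emph{Universal modalities.} By Lemma~\ref{lem:extend} every world is the first coordinate of a point of $\widehat W$. So $[\![\psi]\!]=\widehat W$ iff $\psi$ lies in all types of $W$, and $[\![\psi]\!]\neq\varnothing$ iff $\psi$ lies in some type of $W$; apply (Q8). The same remark shows that $[\![\varphi]\!]\ne\widehat W$ if $\varphi\notin\ell(w)$ for some $w$.
\end{proof}

\section{Finite approximations and the ideal case}\label{sec:approx}

From now until the end of Section~\ref{sec:assembly} we fix a model $(X,\mathcal T,f,[\![\cdot]\!])$ that falsifies $\varphi$; in particular $X\ne\varnothing$. We look for a finite quasimodel falsifying $\varphi$. The conditions that do not mention $S$ are easy to obtain.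

\begin{definition}\label{def:approx}
An \emph{approximation} consists of a finite partially ordered set $Q$, a surjection $g\colon X\to Q$, a set $\ell(\xi)\subseteq\Sigma$ and a family $\mathcal C_\xi$ of subsets of $\Sigma_\Box$ for each $\xi\in Q$, such that:
\begin{enumerate}
\item[(A1)] $\ell(g(y))=\tau(y)$ for all $y\in X$, and $\xi\le\eta$ implies $\ell(\xi)\subseteq\ell(\eta)$;
\item[(A2)] $\{z:g(z)\ge\xi\}$ is open for each $\xi\in Q$;
\item[(A3)] $A(y)\in\mathcal C_{g(y)}$ for all $y\in X$;
\item[(A4)] if $A\in\mathcal C_\xi$ and $\Box\chi\in\ell(\xi)$, then $\chi\notin A$.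
\end{enumerate}
Its \emph{worlds} are the pairs $(\xi,A)$ with $A\in\mathcal C_\xi$. The world $(\xi,A)$ has type $\ell(\xi)$ and failure set $A$, and $(\xi,A)\le(\eta,B)$ iff $\xi\le\eta$. We write $W(Q)$ for this labeled preorder.
\end{definition}

\begin{lemma}\label{lem:static}
For every approximation, $W(Q)$ satisfies \emph{(Q1)--(Q3)}, and its types are exactly the types $\tau(y)$, $y\in X$. Any labeled set whose types are exactly these satisfies \emph{(Q8)} and falsifies $\varphi$.
\end{lemma}

\begin{proof}
(Q1) is part of (A1). Let $(\xi,A)$ be a world, $\xi=g(y)$, and let $V=\{z:g(z)\ge\xi\}$, an open neighborhood of $y$. Each $z\in V$ gives a world $(g(z),A(z))\ge(\xi,A)$ with the label of $z$, by (A1) and (A3). If $\alpha\Rightarrow\beta\in\Sigma\setminus\tau(y)$, then $V$ meets $[\![\alpha]\!]\setminus[\![\beta]\!]$ by \eqref{eq:imp}, which gives (Q2). If $\Box\chi\notin\tau(y)$, then $V$ meets $F_\chi$ by Lemma~\ref{lem:points}(b), which gives a world above $(\xi,A)$ whose failure set contains $\chi$. If $\Box\chi\in\tau(y)$ and $(\eta,B)\ge(\xi,A)$, then $\Box\chi\in\ell(\eta)$ and $\chi\notin B$ by (A4). This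 proves (Q3). The statement on types follows from (A1), (A3) and surjectivity. Finally, $\forall\psi\in\tau(y)$ iff $[\![\psi]\!]=X$ iff $\psi\in\tau(z)$ for all $z$; $\exists\psi\in\tau(y)$ iff $\psi\in\tau(z)$ for some $z$; and $\varphi\notin\tau(z)$ for some $z$.
\end{proof}

The difficulty is to find $S$. It disappears when the order of $Q$ is honest at every point.

\begin{proposition}[The ideal case]\label{prop:ideal}
Suppose that an approximation has the following property: every $y\in X$ lies in $\operatorname{cl}\{z:g(z)=\eta,\ A(z)=B\}$ for every world $(\eta,B)$ with $\eta\ge g(y)$. Write $[y]=(g(y),A(y))$. Then $W(Q)$ with $S=\{([y],[f(y)]):y\in X\}$ is a quasimodel falsifying $\varphi$.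
\end{proposition}

\begin{proof}
A set whose closure contains a point is nonempty, so every world has the form $[y]$. Then (Q4) follows from Lemma~\ref{lem:points}(c), and (Q6), (Q7) by following the orbit $[y],[f(y)],\dots$. For (Q5), let $[y]\,S\,[f(y)]$ and $(\eta,B)\ge[y]$. By (A2) and continuity, $\{z:g(f(z))\ge g(f(y))\}$ is an open neighborhood of $y$, so it contains some $z$ with $[z]=(\eta,B)$. Then $(\eta,B)\,S\,[f(z)]$ and $[f(z)]\ge[f(y)]$. Lemma~\ref{lem:static} gives the rest.
\end{proof}

\begin{example}\label{ex:ideal}
In all three cases below, $\mathcal C_\xi=\{A(y):g(y)=\xi\}$.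

(i) In the model of Example~\ref{ex:qm}, split $\mathbf d$ into $\mathbf d_1=\{1\}$ and $\mathbf d_2=(1,\infty)$, and order the five classes by $\mathbf b\le\mathbf a,\mathbf c$ and $\mathbf d_1\le\mathbf c,\mathbf d_2$. The sets in (A2) are $(-\infty,0)$, $(-\infty,1)$, $(0,1)$, $(0,\infty)$, $(1,\infty)$; the point $0$ is in the closure of $\mathbf a$ and $\mathbf c$, and $1$ is in the closure of $\mathbf c$ and $\mathbf d_2$. This is an ideal case.

(ii) Let $X=\mathbb R/\mathbb Z$, $f(x)=2x$, $[\![p]\!]=X\setminus\{\frac12\}$ and $\varphi=\Box p$. Then $F_p$ is the set of nonzero dyadic rationals; it is dense and has dense complement, and $[\![\Box p]\!]=\varnothing$. Let $Q=\{\xi<\eta\}$ with $g^{-1}(\xi)=\{\frac12\}$. Then $\mathcal C_\xi=\{\{p\}\}$ and $\mathcal C_\eta=\{\varnothing,\{p\}\}$, and this is an ideal case with three worlds. The worlds $(\eta,\varnothing)$ and $(\eta,\{p\})$ lie above each other, which is why $\le$ is only a preorder.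

(iii) Let $X=\mathbb R$, $f(x)=x-1$, $[\![p]\!]=(0,\infty)$, $[\![r]\!]=(-\infty,-2)$ and $\varphi=p\wedge\Diamond r$. Here $\Diamond r$ holds everywhere, and the classes $L=(-\infty,-2)$, $M=[-2,0]$, $R=(0,\infty)$ with $M\le L$ and $M\le R$ form an approximation. It is not ideal, since $-\frac32\in M$ is not in the closure of $R$. The point $-\frac32$ produces the edge $M\to L$, which violates (Q5) because $f$ maps $R$ into $(-1,\infty)$. The edge cannot be dropped, for then (Q6) fails at $M$.
\end{example}

In (iii) one restores the ideal situation by cutting off the endpoints of $M$. In general, refining a partition by the closures of its classes creates new classes, whose closures call for further refinement, and nothing guarantees that the process stops. We shall settle for less: an approximation $Q_0$ in which every finite pattern permitted by the order is realized at \emph{some} point.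

\section{Realizable trees and the approximation $Q_0$}\label{sec:trees}

A \emph{tree} is a finite rooted tree each of whose nodes carries a label. Nodes are ordered with the root least, and $s_v$ is the subtree of $s$ consisting of the nodes above $v$, with root $v$. A tree describes a pattern of nested approximation: a point with the label of the root, approached by points that realize the subtrees at the children. Formally, define $\|s\|\subseteq X$ by recursion on height: $x\in\|s\|$ iff $x$ has the label of the root of $s$ and $x\in\operatorname{cl}\|s_v\|$ for each child $v$ of the root. Call $s$ \emph{realizable} if $\|s\|\ne\varnothing$. Write $t\preceq s$ if there is a label-preserving and order-preserving map, not necessarily injective, from the nodes of $t$ to the nodes of $s$.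

\begin{lemma}\label{lem:down}
If $t\preceq s$ and $s$ is realizable, then $t$ is realizable.
\end{lemma}

\begin{proof}
If $w'$ is a child of $w$ in $s$, then $\|s_w\|\subseteq\operatorname{cl}\|s_{w'}\|$. Since $\operatorname{cl}\operatorname{cl}Y=\operatorname{cl}Y$, the same inclusion holds for all $w'\ge w$. Let $\pi\colon t\to s$ witness $t\preceq s$. We show $\|s_{\pi(v)}\|\subseteq\|t_v\|$ by induction from the leaves of $t$. The nodes $v$ and $\pi(v)$ have the same label. If $v'$ is a child of $v$, then $\pi(v')\ge\pi(v)$, so $\|s_{\pi(v)}\|\subseteq\operatorname{cl}\|s_{\pi(v')}\|\subseteq\operatorname{cl}\|t_{v'}\|$. This completes the induction. Let $v$ be the root of $t$. From $\varnothing\ne\|s\|\subseteq\operatorname{cl}\|s_{\pi(v)}\|$ we get $\varnothing\neq\|s_{\pi(v)}\|\subseteq\|t\|$.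
\end{proof}

A preorder is a \emph{well-quasi-order} if every infinite sequence $t_1,t_2,\dots$ has indices $i<j$ with $t_i$ below $t_j$. Kruskal's tree theorem \cite{Kruskal,NW} states that for a finite set $\Lambda$, the finite rooted $\Lambda$-labeled trees are well-quasi-ordered by label-preserving, infimum-preserving embeddability. A map $\pi$ that preserves infima preserves order: if $u\le v$, then $\pi(u)=\pi(\inf(u,v))=\inf(\pi(u),\pi(v))\le\pi(v)$. There are finitely many labels, so $\preceq$ is a well-quasi-order.

\begin{lemma}\label{lem:basis}
There is a finite set $\mathcal F$ of non-realizable trees such that a tree $s$ is non-realizable iff $t\preceq s$ for some $t\in\mathcal F$.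
\end{lemma}

\begin{proof}
Choose non-realizable trees $t_1,t_2,\dots$ with $t_i\not\preceq t_j$ for $i<j$, for as long as this is possible. The process stops because $\preceq$ is a well-quasi-order; let $\mathcal F$ be the set of chosen trees. Every non-realizable tree is then above a member of $\mathcal F$, and the converse is Lemma~\ref{lem:down}.
\end{proof}

This is the only use of Kruskal's theorem. It tells us that finitely many closed sets control realizability, namely the closures of the sets $\|t_n\|$ for subtrees of the forbidden trees, and we refine the partition by types only by these. Let $\mathcal N$ be the disjoint union of the node sets of the trees in $\mathcal F$, and for $n\in\mathcal N$ let $t_n$ be the subtree at $n$. For $y\in X$ put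
\[
N(y)=\{n\in\mathcal N:y\in\operatorname{cl}\|t_n\|\},\qquad g_0(y)=(\tau(y),N(y)),\qquad Q_0=g_0(X).
\]
Order the finite set $Q_0$ by $(\Phi,N)\le(\Phi',N')$ iff $\Phi\subseteq\Phi'$ and $N\supseteq N'$. The second inclusion is reversed because it records membership in closed sets. For $q=(\Phi,N)\in Q_0$ let $\ell(q)=\Phi$, $N_q=N$ and $\mathcal C_q=\{A(y):g_0(y)=q\}$.

\begin{lemma}\label{lem:Q0}
$Q_0$ is an approximation.
\end{lemma}

\begin{proof}
(A1) and (A3) hold by definition, and (A4) by Lemma~\ref{lem:points}(b). For (A2), $\{z:g_0(z)\ge g_0(y)\}$ is the intersection of the open set $\{z:\tau(z)\supseteq\tau(y)\}$ with the finitely many open sets $X\setminus\operatorname{cl}\|t_n\|$, $n\in\mathcal N\setminus N(y)$.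
\end{proof}

\begin{lemma}[Realizability]\label{lem:real}
Let $s$ be a tree and $h\colon s\to Q_0$ an order-preserving map such that each node $v$ has label $(\ell(h(v)),A)$ for some $A\in\mathcal C_{h(v)}$. Then $s$ is realizable.
\end{lemma}

\begin{proof}
Otherwise there are $t\in\mathcal F$ and a map $\pi\colon t\to s$ witnessing $t\preceq s$. We show $n\in N_{h\pi(n)}$ for all nodes $n$ of $t$, by induction from the leaves. The common label of $n$ and $\pi(n)$ is $(\ell(h\pi(n)),A)$ with $A\in\mathcal C_{h\pi(n)}$. Choose $y$ with $g_0(y)=h\pi(n)$ and $A(y)=A$; then $y$ has the label of $n$. If $n'$ is a child of $n$, then $h\pi(n')\ge h\pi(n)$, so $n'\in N_{h\pi(n')}\subseteq N_{h\pi(n)}=N(y)$, that is, $y\in\operatorname{cl}\|t_{n'}\|$. Hence $y\in\|t_n\|$, and so $n\in N(y)=N_{h\pi(n)}$. At the root of $t$ this argument produces a point of $\|t\|$, although $t$ is not realizable.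
\end{proof}

\begin{example}\label{ex:Q0}
In the model of Example~\ref{ex:qm}, identify the four labels with their sets of points and order them by $\mathbf b\le\mathbf a$, $\mathbf b\le\mathbf c$, $\mathbf d\le\mathbf c$; thus $\lambda\le\lambda'$ iff $\lambda$ meets $\operatorname{cl}\lambda'$. In a realizable tree only these labels occur, and the labeling is order-preserving. Conversely, if $s$ is such a tree, induction on height shows that $\|s\|$ contains $(-\infty,0)$, $\{0\}$, $(0,1)$ or $\{1\}$ according as the root has label $\mathbf a,\mathbf b,\mathbf c$ or $\mathbf d$. So $\mathcal F$ may be taken to consist of the one-node trees with any other label and the two-node trees with root $\lambda$, leaf $\lambda'$ and $\lambda\not\le\lambda'$. Each of the four labels occurs on such a leaf, and roots never belong to $N(y)$. Hence $N(y)$ records which of the four sets have $y$ in their closure, and $Q_0$ is the five-element approximation of Example~\ref{ex:ideal}(i).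
\end{example}

\section{Unfoldings and the return lemma}\label{sec:return}

Lemma~\ref{lem:real} provides, for each $q\in Q_0$, a point $x$ of type $\ell(q)$ near which the pattern of all labels above $q$ is realized. At such a point the argument for (Q5) in Proposition~\ref{prop:ideal} can be imitated. But (Q6) and (Q7) require us to follow the orbit of $x$ for some number $k$ of steps, and the points $f(x),\dots,f^{k-1}(x)$ have no special property. For these intermediate points we use approximations in which (Q5) holds for a different reason: the class of a point determines the class of its image, monotonically.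

\subsection{Unfoldings}

For $i\ge1$ define recursively $g_i(y)=(\tau(y),g_{i-1}(f(y)))$ and $Q_i=g_i(X)$, with $(\Phi,\xi)\le(\Phi',\xi')$ iff $\Phi\subseteq\Phi'$ and $\xi\le\xi'$. Thus $g_i(y)$ lists the types of $y,f(y),\dots,f^{i-1}(y)$ and then $g_0(f^i(y))$. Put $\ell(\Phi,\xi)=\Phi$ and $\rho(\Phi,\xi)=\xi$. The map $\rho\colon Q_i\to Q_{i-1}$ is order-preserving and
\begin{equation}\label{eq:rho}
\rho(g_i(y))=g_{i-1}(f(y)).
\end{equation}
For $\xi\in Q_i$, $i\ge1$, let $\mathcal C_\xi$ consist of all $A\subseteq\Sigma_\Box$ such that
\begin{enumerate}
\item[(C1)] $A=A'\cup(\Sigma_\Box\setminus\ell(\xi))$ for some $A'\in\mathcal C_{\rho(\xi)}$, and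
\item[(C2)] $\chi\notin A$ whenever $\Box\chi\in\ell(\xi)$.
\end{enumerate}
We do not ask that $A=A(y)$ for a point $y$ with $g_i(y)=\xi$. We admit every failure set that is compatible with (S3) and (A4), and this slack will be needed in the return lemma. Let $W_i=W(Q_i)$ for $i\geq0$. For $i\ge1$ let $P_i\subseteq W_i\times W_{i-1}$ consist of the pairs $\big((\xi,A),(\rho(\xi),A')\big)$ of worlds with $A=A'\cup(\Sigma_\Box\setminus\ell(\xi))$.

\begin{lemma}\label{lem:unfold}
Each $Q_i$ is an approximation. For $i\ge1$:
\begin{enumerate}
\item[(a)] every world of $W_i$ has a $P_i$-successor, and every pair in $P_i$ is a step;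
\item[(b)] if $w\,P_i\,w'$ and $w\le v$ in $W_i$, there is $v'\ge w'$ with $v\,P_i\,v'$;
\item[(c)] $(g_i(y),A(y))\;P_i\;(g_{i-1}(f(y)),A(f(y)))$ for all $y\in X$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $i$, starting from Lemma~\ref{lem:Q0}. Let $i\ge1$. The set $Q_i$ is finite and partially ordered, (A1) holds by definition and (A4) is (C2). For (A2),
\[
\{z:g_i(z)\ge g_i(y)\}=\{z:\tau(z)\supseteq\tau(y)\}\cap f^{-1}\{z:g_{i-1}(z)\ge g_{i-1}(f(y))\}
\]
is open by the continuity of $f$. For (A3), $A(y)$ satisfies (C1) with $A'=A(f(y))$ by (S3), \eqref{eq:rho} and (A3) for $Q_{i-1}$, and it satisfies (C2) by Lemma~\ref{lem:points}(b). This also proves (c). In (a), successors exist by (C1). If $\xi=g_i(y)$, the types of $\xi$ and $\rho(\xi)$ are $\tau(y)$ and $\tau(f(y))$, so (S1) and (S2) hold, and (S3) is the definition of $P_i$. In (b), let $w=(\xi,A)$ and $v=(\eta,B)$ with $\eta\ge\xi$. Any successor $v'=(\rho(\eta),B')$ of $v$ works, because $\rho(\eta)\ge\rho(\xi)$.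
\end{proof}

\subsection{The return lemma}

From $W_i$ the relations $P_i,\dots,P_1$ lead down to $W_0$. It remains to define edges that leave $W_0$. A \emph{task} for a world $(q_0,A_0)\in W_0$ is one of the following: the empty task; a formula $\psi$ with $\Diamond\psi\in\ell(q_0)$ and $\psi\notin\ell(q_0)$, to be \emph{reached}; a formula $\chi\in A_0\cap\ell(q_0)$, to be \emph{refuted}.

\begin{lemma}[Return lemma]\label{lem:return}
For each world $(q_0,A_0)\in W_0$ and each task for it there are $k\ge1$ and $R\subseteq W_0\times W_{k-1}$ such that:
\begin{enumerate}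
\item[(R1)] every pair in $R$ is a step;
\item[(R2)] if $w\,R\,w'$ and $w\le v$ in $W_0$, there is $v'\ge w'$ in $W_{k-1}$ with $v\,R\,v'$;
\item[(R3)] there are worlds $w_l\in W_{k-l}$, $1\le l\le k$, with $(q_0,A_0)\,R\,w_1$ and $w_l\,P_{k-l}\,w_{l+1}$ for $1\le l<k$, such that $\psi\in\ell(w_k)$ if the task is to reach $\psi$, and $\chi\notin\ell(w_k)$ if the task is to refute $\chi$.
\end{enumerate}
\end{lemma}

Here is the plan and its difficulty. We realize a large tree $s$ at a point $x$, let $k$ be the time at which the orbit of $x$ performs the task, and assign to each node $v$ a point $e(v)$ so that $g_k(e(v))$ increases with $v$. A node $v$ sent to $q\in Q_0$ suggests an edge from $(q,A(e(v)))$ to $(\mu(v),A(f(e(v))))$, where $\mu(v)=g_{k-1}(f(e(v)))$. To match this edge at a world $(q',B)$ with $q'>q$, we move to a higher node of $s$, and this can recur only finitely often because $Q_0$ is finite. The worlds $(q,B)$ with the same $q$ are the problem. They all lie above one another, as in Example~\ref{ex:ideal}(ii), so an edge from any one of them must be matched by all the others, and we want one value of $\mu$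 that serves every $B\in\mathcal C_q$. A chain of nodes that runs through $\mathcal C_q$ again and again would give this by monotonicity if it had more rounds than $Q_{k-1}$ has elements. But $k$ depends on $x$, which depends on $s$, so this choice is circular. We break the circle by stabilizing only two quantities whose range does not depend on $k$, and by using for the whole round the value of $\mu$ at its first node.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0) -- (7.5,0);
\fill[gray!30] (3,0.6) -- (2.55,1.5) -- (3.45,1.5) -- cycle;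
\foreach \x in {0,1.5,3,4.5,6,7.5} {
  \fill (\x,0) circle (2pt);
  \draw (\x,0) -- (\x,0.6) -- (\x-0.45,1.5) -- (\x+0.45,1.5) -- (\x,0.6);
  \node at (\x,1.24) {\small $s_{q'}$};
}
\foreach \x in {0,3,6} \node[below] at (\x,-0.05) {\small $A_1$};
\foreach \x in {1.5,4.5,7.5} \node[below] at (\x,-0.05) {\small $A_2$};
\node[above left] at (3,0) {\small $u$};
\draw[dashed] (2.4,-0.65) rectangle (5.1,0.4);
\node at (0.75,-0.95) {\small block 1};
\node at (3.75,-0.95) {\small block 2};
\node at (6.75,-0.95) {\small block 3};
\end{tikzpicture}
\caption{The tree $s_q$, drawn for $\mathcal C_q=\{A_1,A_2\}$, three blocks and one element $q'>q$. The spine runs from left (the root) to right; its nodes have type $\ell(q)$ and the failure sets shown, and each carries a copy of $s_{q'}$. If the dashed block is the good block, then $u$ is the anchor and the shaded copy of $s_{q'}$ is the one that is selected next.}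
\label{fig:tree}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:return}]
\emph{Step 1: the tree $s$ and the point $x$.} Let $m=|\Sigma_\Box|$ and $b=m+|Q_0|$. We define trees $s_q$, $q\in Q_0$, by recursion from the maximal elements of $Q_0$ downward; see Figure~\ref{fig:tree}. The tree $s_q$ has a \emph{spine}, a chain of $b\,|\mathcal C_q|$ nodes starting at the root, each a child of the previous one, divided into $b$ consecutive \emph{blocks}. The nodes of each block carry the labels $(\ell(q),A)$, where $A$ runs once through $\mathcal C_q$. In addition, for every spine node $\kappa$ and every $q'>q$, a fresh copy of $s_{q'}$ is attached to $\kappa$, its root being a child of $\kappa$. Let $s$ consist of a root $\kappa_0$ with label $(\ell(q_0),A_0)$ and a copy of $s_{q_0}$ attached to it. The map sending $\kappa_0$ to $q_0$ and the spine nodes of each copy of $s_q$ to $q$ satisfies the hypotheses of Lemma~\ref{lem:real}. So there is $x\in\|s\|$; in particular $\tau(x)=\ell(q_0)$ and $A(x)=A_0$.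

\emph{Step 2: the number $k$.} For the empty task let $k=1$. If $\psi$ is to be reached, let $k$ be least with $f^k(x)\in[\![\psi]\!]$; it exists as $\Diamond\psi\in\tau(x)$, and $k\ge1$ as $\psi\notin\tau(x)$. If $\chi$ is to be refuted, let $k$ be least with $f^k(x)\notin[\![\chi]\!]$; it exists as $\chi\in A(x)$, and $k\ge1$ as $\chi\in\tau(x)$.

\emph{Step 3: points for the nodes.} We choose $e(v)\in\|s_v\|$ for each node $v$, from the root upward. Put $e(\kappa_0)=x$. If $v$ is a child of $u$, then $e(u)\in\operatorname{cl}\|s_v\|$, and by (A2) for $Q_k$ the set $\{z:g_k(z)\ge g_k(e(u))\}$ is an open neighborhood of $e(u)$; choose $e(v)$ in its intersection with $\|s_v\|$. The point $e(v)$ has the label of $v$, and $g_k\circ e$ is order-preserving on $s$. Write $v^l=f^l(e(v))$. Applying the order-preserving map $\rho$ repeatedly and using \eqref{eq:rho} and (A1), we get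
\begin{equation}\label{eq:mono}
u\le v\ \text{ and }\ 0\le l\le k\quad\Longrightarrow\quad g_{k-l}(u^l)\le g_{k-l}(v^l)\ \text{ and }\ \tau(u^l)\subseteq\tau(v^l).
\end{equation}
In particular $\mu(v)=g_{k-1}(v^1)$ defines an order-preserving map $\mu\colon s\to Q_{k-1}$.

\emph{Step 4: good blocks and anchors.} For a node $v$ let
\[
\Delta(v)=\{\chi\in\Sigma_\Box:v^l\notin[\![\chi]\!]\text{ for some }1\le l<k\},\qquad G(v)=g_0(v^k)\in Q_0.
\]
By \eqref{eq:mono}, $u\le v$ implies $\Delta(u)\supseteq\Delta(v)$ and $G(u)\le G(v)$. Along a spine, therefore, $\Delta$ changes at most $m$ times and $G$ at most $|Q_0|-1$ times, so $(\Delta,G)$ changes at no more than $b-1$ pairs of consecutive nodes. Each such pair lies inside at most one of the $b$ blocks, so $(\Delta,G)$ is constant on some block. In each copy of each $s_q$ fix such a block, the \emph{good block}, and call its first node the \emph{anchor}.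

\emph{Step 5: if $u$ is an anchor and $\kappa$ is a node of its good block, then $A(\kappa^1)\in\mathcal C_{\mu(u)}$.} We combine the failures of $\kappa$ from time $k$ on with the failures of $u$ before time $k$. For $1\le l\le k$ let
\[
B_l=A(\kappa^k)\cup\{\chi\in\Sigma_\Box:u^j\notin[\![\chi]\!]\text{ for some }l\le j<k\}.
\]
We prove $B_l\in\mathcal C_{g_{k-l}(u^l)}$ by downward induction on $l$. For $l=k$, $B_k=A(\kappa^k)\in\mathcal C_{G(\kappa)}=\mathcal C_{G(u)}$ and $G(u)=g_0(u^k)$. Let $1\le l<k$ and $\xi=g_{k-l}(u^l)$, so that $\ell(\xi)=\tau(u^l)$ and $\rho(\xi)=g_{k-l-1}(u^{l+1})$. Then $B_l=B_{l+1}\cup(\Sigma_\Box\setminus\tau(u^l))$, which is (C1). For (C2) let $\Box\chi\in\tau(u^l)$. By Lemma~\ref{lem:points}(b), $u^j\in[\![\chi]\!]$ for all $j\ge l$. Since the anchor is the first node of the block, $u\le\kappa$, so $\Box\chi\in\tau(\kappa^l)$ by \eqref{eq:mono}; hence $\kappa^j\in[\![\chi]\!]$ for all $j\ge l$, and $\chi\notin A(\kappa^k)$. Thus $\chi\notin B_l$, and the induction is complete. Finally,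
\[
B_1=A(\kappa^k)\cup\Delta(u)=A(\kappa^k)\cup\Delta(\kappa)=A(\kappa^1),
\]
the last equality because the orbit of $\kappa^1$ consists of $\kappa^1,\dots,\kappa^{k-1}$ and the orbit of $\kappa^k$. Since $g_{k-1}(u^1)=\mu(u)$, the claim follows.

\emph{Step 6: the relation $R$.} Call the copy of $s_{q_0}$ attached to $\kappa_0$ \emph{selected}; and if a copy of $s_q$ is selected and has anchor $u$, call the copy of $s_{q'}$ attached to $u$ selected, for each $q'>q$. Let $R$ consist of
\begin{enumerate}
\item[(E1)] the pair $\big((q_0,A_0),(\mu(\kappa_0),A(f(x)))\big)$;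
\item[(E2)] the pairs $\big((q,A),(\mu(u),A(\kappa^1))\big)$, where $u$ is the anchor of a selected copy of $s_q$ and $\kappa$ is a node of its good block with label $(\ell(q),A)$.
\end{enumerate}
The second components are worlds of $W_{k-1}$, by (A3) in (E1) and by Step~5 in (E2). The pair (E1) is kept apart because it follows the true orbit of $x$: a formula refuted at $f^k(x)$ may hold at $u^k$ for $u>\kappa_0$.

(R1) For (E1) this is Lemma~\ref{lem:points}(c). In (E2) the types are $\ell(q)=\tau(e(u))$ and $\ell(\mu(u))=\tau(u^1)$, so (S1) and (S2) hold by Lemma~\ref{lem:points}(c) at the point $e(u)$. The same lemma at the point $e(\kappa)$, whose label is $(\ell(q),A)$, gives $A=A(\kappa^1)\cup(\Sigma_\Box\setminus\ell(q))$, which is (S3).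

(R2) Let $u$ be the anchor of a selected copy of $s_q$ and let $(q',B)\in W_0$ with $q'\ge q$. We claim that $(q',B)\,R\,(\eta,B')$ for some $\eta\ge\mu(u)$ and some $B'$. If $q'=q$, the good block contains a node with label $(\ell(q),B)$, and (E2) gives the claim with $\eta=\mu(u)$. If $q'>q$, let $u'$ be the anchor of the copy of $s_{q'}$ attached to $u$. This copy is selected, its good block contains a node with label $(\ell(q'),B)$, and (E2) gives the claim with $\eta=\mu(u')$, where $\mu(u')\ge\mu(u)$ as $u'\ge u$. This proves (R2) for pairs of the form (E2). For (E1) apply the claim to the anchor $u$ of the copy of $s_{q_0}$ attached to $\kappa_0$, and note that $\mu(u)\ge\mu(\kappa_0)$.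

(R3) Let $w_l=(g_{k-l}(f^l(x)),A(f^l(x)))$. The pair $((q_0,A_0),w_1)$ is (E1), the remaining edges are given by Lemma~\ref{lem:unfold}(c), and $\ell(w_k)=\tau(f^k(x))$, so the choice of $k$ gives the last assertion.
\end{proof}

\section{Assembling the finite quasimodel}\label{sec:assembly}

There are finitely many pairs $\theta$ consisting of a world of $W_0$ and a task for it. For each $\theta$ fix $k_\theta$ and $R_\theta$ as in Lemma~\ref{lem:return}, take fresh copies $W^\theta_i$ of $W_i$ for $1\le i\le k_\theta-1$, and put $W_0^\theta=W_0$. Let $W$ be the disjoint union of $W_0$ and all these copies, with the labels inherited and with $\le$ the disjoint union of the preorders. Let $S$ be the union of the relations $R_\theta\subseteq W_0\times W^\theta_{k_\theta-1}$ and the copies of $P_i$ from $W_i^\theta$ to $W^\theta_{i-1}$, for all $\theta$ and $1\le i\le k_\theta-1$. Thus each $\theta$ contributes a loop that leaves $W_0$ by $R_\theta$ and returns to it after $k_\theta$ edges in all.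

\begin{proposition}\label{prop:complete}
$W$ is a finite quasimodel falsifying $\varphi$.
\end{proposition}

\begin{proof}
Conditions (Q1)--(Q3) involve only worlds in one component of the disjoint union, so they follow from Lemmas \ref{lem:static} and \ref{lem:unfold}. The types occurring in $W$ are exactly the $\tau(y)$, so by Lemma~\ref{lem:static} $W$ satisfies (Q8) and falsifies $\varphi$.

(Q4) Edges are steps by (R1) and Lemma~\ref{lem:unfold}(a). A world of $W_0$ has a successor by (R3) for the empty task, and a world of $W_i^\theta$, $i\ge1$, by Lemma~\ref{lem:unfold}(a).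

(Q5) Let $w\,S\,w'$ and $w\le v$; then $v$ is in the component of $w$. If the edge belongs to $R_\theta$, use (R2) for the same $\theta$; otherwise use Lemma~\ref{lem:unfold}(b).

(Q6) Let $\Diamond\psi\in\ell(w)$. Follow edges $P_i$ from $w$ down to a world $w'\in W_0$ (with $w'=w$ if $w\in W_0$). If $\psi$ is in the type of a world on this path, we are done. Otherwise $\Diamond\psi\in\ell(w')$ by (S2) and $\psi\notin\ell(w')$, so reaching $\psi$ is a task for $w'$, and (R3) continues the path to a world containing $\psi$.

(Q7) Let $\chi\in A(w)$ and take the same path to $w'\in W_0$. If $\chi$ is missing from the type of a world on this path, we are done. Otherwise $\chi\in A(w')$ by (S3) and $\chi\in\ell(w')$, so refuting $\chi$ is a task for $w'$, and (R3) continues the path to a world whose type omits $\chi$.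
\end{proof}

Propositions \ref{prop:sound} and \ref{prop:complete} together prove Theorem~\ref{thm:fqp}, and with it Theorem~\ref{thm:dec}. The size of $W$ depends on the set $\mathcal F$ supplied by Kruskal's theorem and on the times $k_\theta$, for which the construction gives no estimate. We claim no bound on the size of quasimodels; the decision procedure is the parallel search of Section~\ref{sec:intro}, which relies on (K1).

\section{Other classes, global consequence, until, and a lower bound}\label{sec:ext}

The \emph{logic} of a class of dynamical systems is the set of $\mathcal L^I$-formulas valid on all its members.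

\begin{theorem}\label{thm:ext}
\begin{enumerate}
\item[(1)] For every $\varphi$ the following are equivalent: $\varphi\notin\mathsf{ITL}^{\mathsf c}$; $\varphi$ is falsified in a finite quasimodel; $\varphi$ is falsified on the path system $(\widehat W,\sigma)$ of a finite quasimodel. Path systems are second countable spaces of infinite paths in a finite graph, with the shift map. Any class of dynamical systems that contains all these path systems has logic $\mathsf{ITL}^{\mathsf c}$, which is decidable; so has, by \emph{(K2)}, the class of all systems based on $\mathbb Q$.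
\item[(2)] It is decidable, given $\gamma$ and $\varphi$, whether $[\![\gamma]\!]=X$ implies $[\![\varphi]\!]=X$ for all systems and all valuations.
\item[(3)] The logic stays decidable when the language is extended by a binary connective $\mathsf U$ with
\[
[\![\alpha\mathbin{\mathsf U}\beta]\!]=\bigcup_{n<\omega}\Big(f^{-n}[\![\beta]\!]\cap\bigcap_{i<n}f^{-i}[\![\alpha]\!]\Big).
\]
\item[(4)] $\mathsf{ITL}^{\mathsf c}$ is PSPACE-hard.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The first condition implies the second by Proposition~\ref{prop:complete}, the second implies the third by Proposition~\ref{prop:sound}, and the third implies the first by definition. For second countability consider the sets $\{\vec v\in\widehat W:v_i\ge u_i\text{ for }i\le n\}$ with $u_0,\dots,u_n\in W$. There are countably many; each is open, since it contains $U_n(\vec v)$ with each of its points $\vec v$; and every $U_n(\vec w)$ is among them. The logic of any class contains $\mathsf{ITL}^{\mathsf c}$, and if the class contains all path systems, each formula outside $\mathsf{ITL}^{\mathsf c}$ fails on a member.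

(2) In a model with $[\![\gamma]\!]\ne X$ we have $[\![\forall\gamma]\!]=\varnothing$ and $[\![\forall\gamma\Rightarrow\varphi]\!]=X$. In a model with $[\![\gamma]\!]=X$ we have $[\![\forall\gamma\Rightarrow\varphi]\!]=[\![\varphi]\!]$. So the consequence holds iff $\forall\gamma\Rightarrow\varphi\in\mathsf{ITL}^{\mathsf c}$.

(3) The set $[\![\alpha\mathbin{\mathsf U}\beta]\!]$ is a union of finite intersections of open sets, hence open. Let $\varphi$ be a formula of the extended language containing $\mathsf U$. Choose a fresh atom $p$ for each subformula of the form $\alpha\mathbin{\mathsf U}\beta$, and define a translation $\psi\mapsto\psi'$ of the subformulas of $\varphi$ into $\mathcal L^I$ that sends $\alpha\mathbin{\mathsf U}\beta$ to its atom and commutes with the other connectives. For the atom $p$ of $\alpha\mathbin{\mathsf U}\beta$ let $\delta=\beta'\vee(\alpha'\wedge{\circ}p)$ and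
\[
\theta_p=\forall(p\Rightarrow\delta)\wedge\forall(\delta\Rightarrow p)\wedge\forall(p\Rightarrow\Diamond\beta').
\]
The value of $\theta_p$ is $X$ or $\varnothing$, and by \eqref{eq:imp} it is $X$ iff $[\![p]\!]=[\![\delta]\!]$ and $[\![p]\!]\subseteq[\![\Diamond\beta']\!]$. We claim that this holds iff $[\![p]\!]=E$, where $E=[\![\alpha'\mathbin{\mathsf U}\beta']\!]$.

Separating the term $n=0$ in the definition gives $E=[\![\beta']\!]\cup([\![\alpha']\!]\cap f^{-1}E)$, and $E\subseteq[\![\Diamond\beta']\!]$; so $[\![p]\!]=E$ suffices. Conversely, let $[\![p]\!]=[\![\delta]\!]$ and $[\![p]\!]\subseteq[\![\Diamond\beta']\!]$. If $x\in[\![p]\!]$, let $n$ be least with $f^n(x)\in[\![\beta']\!]$. For $i<n$, if $f^i(x)\in[\![p]\!]$, then $f^i(x)\in[\![\delta]\!]\setminus[\![\beta']\!]$, so $f^i(x)\in[\![\alpha']\!]$ and $f^{i+1}(x)\in[\![p]\!]$. By induction $f^i(x)\in[\![\alpha']\!]$ for all $i<n$, so $x\in E$. If $n$ witnesses $x\in E$, then $f^n(x)\in[\![\beta']\!]\subseteq[\![p]\!]$, and for $i<n$, $f^{i+1}(x)\in[\![p]\!]$ and $f^i(x)\in[\![\alpha']\!]$ give $f^i(x)\in[\![\delta]\!]=[\![p]\!]$. By downward induction $x\in[\![p]\!]$.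 The claim is proved.

Let $\Theta$ be the conjunction of the $\theta_p$. If $[\![\Theta]\!]=X$, then $[\![\psi']\!]=[\![\psi]\!]$ for all subformulas $\psi$ of $\varphi$, by induction on $\psi$ and the claim, so $[\![\Theta\Rightarrow\varphi']\!]=[\![\varphi]\!]$; otherwise $[\![\Theta]\!]=\varnothing$ and $[\![\Theta\Rightarrow\varphi']\!]=X$. Hence $\Theta\Rightarrow\varphi'\in\mathsf{ITL}^{\mathsf c}$ if $\varphi$ is valid. Conversely, any valuation can be changed on the fresh atoms so that $[\![p]\!]=[\![\alpha\mathbin{\mathsf U}\beta]\!]$ for each of them. This leaves $[\![\varphi]\!]$ unchanged, makes $[\![\psi']\!]=[\![\psi]\!]$ for all subformulas $\psi$, and so makes $[\![\Theta]\!]=X$ by the claim. Thus $\varphi$ is valid iff $\Theta\Rightarrow\varphi'\in\mathsf{ITL}^{\mathsf c}$, which is decidable.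

(4) The value of a formula without modalities does not depend on $f$, and every space carries the continuous map $f=\mathrm{id}$. So such a formula is in $\mathsf{ITL}^{\mathsf c}$ iff it has value $X$ under every valuation on every topological space, and by Tarski's theorem \cite{Tarski} this holds iff it is a theorem of intuitionistic propositional logic. That logic is PSPACE-complete \cite{Statman}, and the inclusion of modality-free formulas in $\mathcal L^I$ reduces it to $\mathsf{ITL}^{\mathsf c}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FD}
David Fern\'andez-Duque, \emph{The intuitionistic temporal logic of dynamical systems}, arXiv:1611.06929 (2016).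

\bibitem{Kruskal}
Kruskal, 1960.

\bibitem{NW}
Nash-Williams, 1963.

\bibitem{Statman}
Statman, 1979.

\bibitem{Tarski}
Tarski, 1938.

\end{thebibliography}
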